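\title{Non-uniruled canonically polarized surfaces with vector fields in odd characteristic}

\begin{abstract}
For every odd prime $p$ and every algebraically closed field $k$ of characteristic $p$ we construct smooth projective surfaces over $k$ that have ample canonical divisor, are not uniruled, and carry a nonzero global vector field. They are purely inseparable covers $x^p=s$ of a blow-up of $E\times E^{(p)}$, where $E$ is an ordinary elliptic curve and the zeros of $s$ lie on fibers of the second projection and on translates of the graph of Frobenius; these curves have contact of order $p$. We determine the space of vector fields and the Chern numbers, and we show that the surfaces do not lift to $W_2(k)$.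
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic $p>0$. A \emph{smooth canonically polarized surface} over $k$ is a smooth, projective, connected surface $X$ whose canonical divisor $K_X$ is ample. A \emph{vector field} on $X$ is an element of $H^0(X,T_X)$, that is, a $k$-derivation of $\mathcal O_X$. Vector fields are the infinitesimal automorphisms of $X$: the automorphisms of $X\times\operatorname{Spec}k[\epsilon]/(\epsilon^2)$ over $k[\epsilon]/(\epsilon^2)$ that reduce to the identity are the maps $h\mapsto h+\epsilon D(h)$. In characteristic $p$ the $p$-fold composite $D^p$ of a derivation $D$ is again a derivation.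

The simplest cases suggest that positivity of $K_X$ leaves no room for vector fields. A curve of genus $g\ge2$ has none, because $\deg T=2-2g<0$. A product of two such curves has none, because its tangent bundle is the sum of the pullbacks of the two tangent bundles. On any smooth surface $T_X\cong\Omega^1_X\otimes\mathcal O_X(-K_X)$, so in characteristic zero the Akizuki--Nakano vanishing theorem gives $H^0(X,T_X)=0$ when $K_X$ is ample. In characteristic $p$ the same argument applies to surfaces that lift to the ring $W_2(k)$ of Witt vectors of length two (Section~\ref{sec:rest}), but not to all surfaces.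

Indeed, there are several examples of smooth canonically polarized surfaces with nonzero vector fields. The most common method to obtain them is to take the quotient of a rational surface by a rational vector field. A surface $X$ is called \emph{uniruled} if there are a curve $C$ and a dominant rational map $C\times\mathbb P^1\dashrightarrow X$, which need not be separable. A quotient of a rational surface is dominated by $\mathbb P^1\times\mathbb P^1$, so this method always gives uniruled surfaces, and one may guess that a vector field on a canonically polarized surface forces a covering family of rational curves. In characteristic $2$ the guess is wrong: non-uniruled examples exist, due to Shepherd-Barron. The problem for $p\ne2$ comes from Tziolas \cite{Tziolas}, where it is stated that the existence of non-uniruled examples is not known: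

\begin{quote}
\emph{Do there exist an odd prime $p$, an algebraically closed field $k$ of characteristic $p$, and a smooth canonically polarized surface $X$ over $k$ such that $X$ is not uniruled and $H^0(X,T_X)\ne0$?}
\end{quote}

The answer is yes, for every odd $p$ and every $k$.

\begin{theorem}\label{thm:main}
Let $p$ be an odd prime, $k$ an algebraically closed field of characteristic $p$, and $n_1,n_2\ge1$ integers. Put $N_i=pn_i$. There is a smooth projective connected surface $X$ over $k$ such that:
\begin{enumerate}
\item[(1)] $K_X$ is ample;
\item[(2)] $X$ admits a generically finite, purely inseparable morphism of degree $p$ onto an abelian surface; in particular $X$ is not uniruled;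
\item[(3)] $H^0(X,T_X)=k\cdot D$ for a nonzero vector field $D$ with $D^p=D$;
\item[(4)] $c_2(X)=N_1N_2$ and $K_X^2=(p^2-2)N_1N_2$.
\end{enumerate}
In particular, for each odd $p$ and each $k$ there are infinitely many deformation types of such surfaces. None of them lifts to $W_2(k)$.
\end{theorem}

Sections~\ref{sec:covers} and~\ref{sec:model} explain why one is led to a cover $x^p=s$ of an abelian surface whose branch curves touch to order $p$; of these two sections only Lemma~\ref{lem:regular} is used later. The proof occupies Sections~\ref{sec:construction}--\ref{sec:rest}. Points are closed points. For a point $P$ of a smooth surface, with local ring $(R,\mathfrak m)$, the module $\Omega_R=\Omega_{R/k}$ is free of rank $2$, and $h\mapsto dh$ induces an isomorphism $\mathfrak m/\mathfrak m^2\cong\Omega_R/\mathfrak m\Omega_R$.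

\section{Covers of the form $x^p=s$}\label{sec:covers}

Let $K$ be the function field of a surface, let $D\ne0$ be a $k$-derivation of $K$ with $D^p=D$, and let $L=\ker D$. The $L$-linear operator $D$ is annihilated by $\prod_{i\in\mathbb F_p}(U-i)$, so it is diagonalizable with eigenvalues in $\mathbb F_p$. A suitable power $x$ of an eigenvector with nonzero eigenvalue satisfies $Dx=x$, and the $i$-eigenspace is then $Lx^i$. Hence $K=L(x)$ with $s=x^p\in L$. So a surface with such a vector field is, birationally, obtained by extracting a $p$-th root of a function $s$ on another surface $A$, and the vector field is $x\,\partial/\partial x$. If $A$ contains no rational curve, the cover is not uniruled. This suggests taking for $A$ an abelian surface. The difficulty is then to find a model of $K$ that is smooth, is preserved by $D$, and has ample canonical divisor.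

Let $A$ be a smooth surface, and let $s\in L=k(A)$ have divisor $B+pM$ with $B$ reduced, effective and nonzero. Near a point $P$, with $R=\mathcal O_{A,P}$, let $m$ be a local equation of $M$. Then $s_0=s/m^p$ is a local equation of $B$, and $x_0=x/m$ satisfies $x_0^p=s_0$ and $Dx_0=x_0$. The rings $R[x_0]$ do not depend on $m$ and glue to a finite flat cover $X_0\to A$ of degree $p$ that is preserved by $D$. The derivative of $x_0^p$ vanishes, so smoothness of $X_0$ depends only on the first-order behavior of $s_0$.

\begin{lemma}\label{lem:regular}
Let $(R,\mathfrak m)$ be a two-dimensional regular local $k$-algebra with residue field $k$. Let $h\in R$, let $\lambda\in k$ be the element with $h-\lambda^p\in\mathfrak m$, and let $S=R[U]/(U^p-h)$. Then $S$ is local, and it is regular if and only if $h-\lambda^p\notin\mathfrak m^2$. In that case $S$ is the integral closure of $R$ in $\operatorname{Frac}(R)(h^{1/p})$, and if $\mathfrak m=(h-\lambda^p,t)$, then the maximal ideal of $S$ is $(U-\lambda,t)$.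
\end{lemma}

\begin{proof}
The ring $S$ is finite and free over $R$, so it has dimension $2$ and its maximal ideals contain $\mathfrak m$. Since $S/\mathfrak mS=k[U]/(U-\lambda)^p$, it is local with maximal ideal $\mathfrak n=\mathfrak mS+(U-\lambda)$. If $h-\lambda^p\in\mathfrak m^2$, the relation $(U-\lambda)^p-(h-\lambda^p)$ lies in the square of the maximal ideal $(\mathfrak m,U-\lambda)$ of $R[U]$, so $\dim_k\mathfrak n/\mathfrak n^2=3$ and $S$ is not regular. Otherwise write $\mathfrak m=(h-\lambda^p,t)$. As $h-\lambda^p=(U-\lambda)^p$ in $S$, we get $\mathfrak n=(U-\lambda,t)$, and $S$ is regular. A regular local ring is a normal domain; $S$ is integral over $R$ and has fraction field $\operatorname{Frac}(R)(h^{1/p})$, so it is the integral closure.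
\end{proof}

Thus $X_0$ is smooth over the smooth points of $B$, singular over the singular points of $B$, and smooth over $P\notin B$ exactly when the form $ds/s=ds_0/s_0$ does not vanish at $P$. On an abelian surface $A$ this rules out the two most obvious choices of $B$.

\emph{$B$ smooth.} The form $ds/s$ is a section of the rank two bundle $\Omega^1_A(\log B)$, which near a point of $B$ with local parameters $(s_0,t)$ has the basis $ds_0/s_0,\,dt$. So $X_0$ is smooth if and only if this section has no zero, and then $c_2(\Omega^1_A(\log B))=0$. The residue sequence $0\to\Omega^1_A\to\Omega^1_A(\log B)\to\mathcal O_B\to0$ and the triviality of $\Omega_A^1$ show that the total Chern class of $\Omega^1_A(\log B)$ is $(1-B)^{-1}$, so that $c_2=B^2$. On the other hand $X_0$ is a hypersurface in the total space of $\mathcal O_A(-M)$, and adjunction shows that $K_{X_0}$ is the pullback of $-(p-1)M$; as $B\sim-pM$, we get $K_{X_0}^2=(p-1)^2B^2/p$. So $K_{X_0}^2=0$ whenever $X_0$ is smooth.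

\emph{$B$ with a node.} Over a node, $X_0$ is given by $x_0^p=ab$ with $a,b$ local parameters. This is the singularity $A_{p-1}$. Its minimal resolution has a chain of $p-1$ smooth rational curves $C$ with $C^2=-2$ and $K\cdot C=0$, and every other resolution contains a $(-1)$-curve, on which $K$ is negative. No resolution has ample canonical divisor.

So $B$ needs singularities, and worse ones than nodes.

\section{Two curves with contact of order $p$}\label{sec:model}

There is a simple way to prevent zeros of $ds/s$ outside $B$: find a nowhere vanishing vector field $\partial$ on $A$ with $\partial s=s$. Derivations kill $p$-th powers, so $\partial s_0=s_0$, and $ds_0$ cannot vanish where $s_0$ is a unit. This condition also dictates the singularities of $B$. If $s_0$ is a unit times $ab$, with $a,b$ local equations of two smooth branches of $B$ at a point $q$, then $\partial(ab)\in(ab)$, hence $\partial a\in(a)$ and $\partial b\in(b)$. Both branches are tangent to $\partial$, so they are tangent to each other. In characteristic $p$ two different curves through one point can indeed both be tangent to $\partial$ along their whole length: $\partial/\partial t$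 kills both $a$ and $a+t^p$.

\begin{example}\label{ex:p3}
Let $p=3$. On the open set $1+t\ne0$ of the $(a,t)$-plane put
\[
\partial=(1+t)\frac{\partial}{\partial t},\qquad b=a+t^3,\qquad s=(1+t)\,ab .
\]
Then $\partial s=s$, and the surface $x^3=s$ is singular only over the origin. Blow up the ideal $(a,b)=(a,t^3)$, which separates the two curves in one step, and normalize in the field $k(a,t,x)$.

In the first chart $a=t^3y$. With $x_1=x/t^2$ the equation becomes
\[
x_1^3=(1+t)\,y(y+1).
\]
The partial derivatives of the right side are $y(y+1)$ and $(1+t)(2y+1)$. The first vanishes for $y=0,-1$ and the second for $y=1$, so the surface is smooth, and $D=x_1\,\partial/\partial x_1$ is a regular vector field on it. The exceptional curve $t=0$ is $x_1^3=y(y+1)$, that is, the cuspidal cubic $(x_1+1)^3=(y-1)^2$. The factor $1+t$ is needed: without it the surface would be the product of this cubic with the $t$-line, singular along a curve.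

In the second chart $t^3=ar$. The blow-up itself has an $A_2$ singularity at $a=t=r=0$, and
\[
x^3=a^2\theta,\qquad \theta=(1+t)(1+r).
\]
Pretend for a moment that $\theta=1$. Then $\xi=x^2/a$ is a cube root of $a$, and $\rho=t/\xi$ is a cube root of $r$, so
\[
a=\xi^3,\qquad t=\xi\rho,\qquad r=\rho^3,\qquad x=\xi^2 .
\]
The normalization is the $(\xi,\rho)$-plane, $D=2\xi\,\partial/\partial\xi-2\rho\,\partial/\partial\rho$, and $k[a,t,r]/(t^3-ar)$ is the ring of $D$-constant polynomials. With the true $\theta$ the same $\xi,\rho$ satisfy $a=\xi^3\theta^{-2}$, $t=\xi\rho$, $r=\rho^3\theta^2$, $x=\xi^2\theta^{-1}$, so they still generate the maximal ideal, and the normalization is smooth at the point.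
\end{example}

The singularity $A_{p-1}$, which spoiled the nodal case because it appeared on the cover, now appears on the base and is removed by the cover. A single exceptional curve remains, and it is singular, so adjunction does not force $K$ to be nonpositive on it. To globalize we need an abelian surface with two families of curves that look like $a=0$ and $a+t^p=0$, and a substitute for $1+t$ whose zeros and poles do not contribute to $B$. The relative Frobenius of an elliptic curve provides the first, and a $p$-torsion point provides the second.

\section{The construction}\label{sec:construction}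

From now on $p$ is odd and $N_1,N_2$ are as in Theorem~\ref{thm:main}.

\subsection*{The abelian surface}
Let $E$ be an ordinary elliptic curve over $k$, that is, $E(k)$ has a point of order $p$; all but finitely many $j$-invariants are ordinary. Let $E'=E^{(p)}$ be the pullback of $E$ along the $p$-th power map of $k$, and let $F\colon E\to E'$ be the relative Frobenius. It is a homomorphism of degree $p$, bijective on points, with $F^*k(E')=k(E)^p$. Hence $F^*$ kills all $1$-forms, and $F$ has ramification index $p$ at every point. Let $A=E\times E'$, with first projection $\mathrm{pr}\colon A\to E$ and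
\[
\phi_1,\phi_2\colon A\to E',\qquad \phi_1(z,w)=w,\qquad \phi_2(z,w)=w-F(z).
\]
The automorphism $(z,w)\mapsto(z,w-F(z))$ of $A$ shows that $\phi_2$, like $\phi_1$, is smooth with fibers mapped isomorphically to $E$ by $\mathrm{pr}$. The map $(\phi_1,\phi_2)\colon A\to E'\times E'$ is bijective on points, because $F$ is. Let $\omega'$ be a nonzero invariant $1$-form on $E'$ and $\omega_2=\phi_1^*\omega'$. Invariant forms are additive under sums of homomorphisms, so
\begin{equation}\label{eq:sameform}
\phi_2^*\omega'=\phi_1^*\omega'-\mathrm{pr}^*F^*\omega'=\omega_2 .
\end{equation}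
The two fibrations are different but have the same differential.

\subsection*{The function $s$}
Recall that a divisor $\sum n_c[c]$ on an elliptic curve is principal if and only if $\sum n_c=0$ and $\sum n_cc=0$ in the group law.

Let $\eta\in E(k)$ have order $p$, and let $\tau\in k(E)$ have divisor $p[\eta]-p[0]$. Locally $\tau=m^p\tau_0$ with $\tau_0$ a unit, so $d\tau/\tau=d\tau_0/\tau_0$ is a regular $1$-form. It is nonzero: the kernel of $d$ on $k(E)$ is $k(E)^p$, and a $p$-th root of $\tau$ would have divisor $[\eta]-[0]$, which is not principal. So $d\tau/\tau$ is an invariant form without zeros. This is the only use of the hypothesis that $E$ is ordinary. Put $\omega_1=\mathrm{pr}^*(d\tau/\tau)$; then $\omega_1,\omega_2$ is a basis of $\Omega^1_A$ at every point.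

For $i=1,2$ choose a set $\Sigma_i\subset E'(k)\setminus\{0\}$ of $N_i$ distinct points with sum $0$. (Take $N_i-2$ distinct nonzero points, with sum $u$, and add $c$ and $-u-c$; only finitely many $c$ are excluded.) Let $g_i\in k(E')$ have divisor $\sum_{c\in\Sigma_i}[c]-N_i[0]$. Put
\[
s=\mathrm{pr}^*\tau\cdot\phi_1^*g_1\cdot\phi_2^*g_2\in L=k(A),\qquad B_i=\sum_{c\in\Sigma_i}\phi_i^{-1}(c),\qquad B=B_1+B_2 .
\]
The fibers of $\phi_i$ are reduced, and $p$ divides $N_i$, so $\operatorname{div}s=B+pM$ for a divisor $M$; this is why $N_i$ is a multiple of $p$. Since $B$ is reduced and nonzero, $s\notin L^p$, and $K=L(x)$ with $x^p=s$ is a field of degree $p$ over $L$.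

The components of $B_1$ are pairwise disjoint, and so are those of $B_2$. Since $(\phi_1,\phi_2)$ is bijective, $Q=B_1\cap B_2$ maps bijectively onto $\Sigma_1\times\Sigma_2$. So $Q$ has $N_1N_2$ points, and each lies on exactly one component of $B_1$ and one of $B_2$. For a component $H$ of $B$ let $\nu_H=|H\cap Q|$; it equals $N_2$ if $H\subset B_1$ and $N_1$ if $H\subset B_2$, so $\sum_H\nu_H=2N_1N_2$.

\subsection*{The two derivations}
Let $\partial$ be the vector field on $A$ with $\langle\omega_1,\partial\rangle=1$ and $\langle\omega_2,\partial\rangle=0$. For $g\in k(E')$ the form $d(\phi_i^*g)=\phi_i^*(dg)$ is a multiple of $\omega_2$ by \eqref{eq:sameform}. Hence $\partial$ kills $\phi_1^*k(E')$ and $\phi_2^*k(E')$, and for some $\Psi\in L$ and all $m\in L^*$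
\begin{equation}\label{eq:dlog}
\frac{d(s/m^p)}{s/m^p}=\frac{ds}{s}=\omega_1+\Psi\,\omega_2,\qquad \partial(s/m^p)=s/m^p .
\end{equation}
Let $D$ be the $L$-linear derivation of $K=L[U]/(U^p-s)$ induced by $U\,d/dU$, which kills $U^p-s$. Then $D(hx^i)=i\,hx^i$ for $h\in L$, so $D\ne0$ and $D^p=D$. Also $D(x/m)=x/m$ for $m\in L^*$.

\subsection*{The surface}
Let $\sigma\colon Z\to A$ be the blow-up of the ideal sheaf $J=\mathcal O_A(-B_1)+\mathcal O_A(-B_2)$. It is an isomorphism over $A\setminus Q$. Let $\pi\colon X\to Z$ be the normalization of $Z$ in $K$, and $f=\sigma\circ\pi\colon X\to A$. The morphism $\sigma$ is projective and birational and $\pi$ is finite, so $X$ is an integral projective surface, and $f$ is generically finite and purely inseparable of degree $p$.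

\begin{proposition}\label{prop:uniruled}
The surface $X$ is not uniruled.
\end{proposition}

\begin{proof}
Every morphism from $\mathbb P^1$ to an elliptic curve is constant: otherwise the function field of the elliptic curve would be a subfield of $k(\mathbb P^1)$, hence rational by L\"uroth's theorem. No separability is needed for this. So every morphism $\mathbb P^1\to A$ is constant. Suppose $C\times\mathbb P^1\dashrightarrow X$ is dominant; we may take $C$ integral. Composing with $f$ gives a dominant morphism $\psi\colon V\to A$ on a dense open set $V\subset C\times\mathbb P^1$. If $V_c=V\cap(\{c\}\times\mathbb P^1)$ is nonempty, then $\psi|_{V_c}$ extends to a morphism $\mathbb P^1\to A$, so it is constant. Thus every nonempty fiber of $\psi$ has dimension at least $1$, and $\dim\psi(V)\le1$, a contradiction.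
\end{proof}

\section{Local structure of $X$ and of $D$}\label{sec:local}

For $q\in Q$ let $\Gamma_q=f^{-1}(q)$, and for a component $H$ of $B$ let $\widetilde H$ be the closure of $f^{-1}(H\setminus Q)$, both with the reduced structure. Put $Y=\sum_H\widetilde H$ and $\Gamma=\sum_q\Gamma_q$. The \emph{zero scheme} of a vector field $D$ on a smooth surface is defined by the ideal generated by $D(\mathcal O_X)$.

\begin{proposition}\label{prop:local}
The surface $X$ is smooth, $D$ is a regular vector field on $X$, and $f$ is bijective over $A\setminus Q$. Moreover:
\begin{enumerate}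
\item[(a)] the $\Gamma_q$ and the $\widetilde H$ are integral curves, and $f^*H=p\widetilde H+p\sum_{q\in H}\Gamma_q$;
\item[(b)] the $\widetilde H$ are pairwise disjoint, and $\widetilde H$ meets $\Gamma_q$ transversally in one point if $q\in H$ and not at all otherwise;
\item[(c)] the zero scheme of $D$ is the disjoint union of the reduced curve $Y$ and a reduced scheme $W$ of $N_1N_2$ points, one on each $\Gamma_q$.
\end{enumerate}
\end{proposition}

\begin{proof}
For each point $P\in Z$ we show that the integral closure of $\mathcal O_{Z,P}$ in $K$ is a regular local ring preserved by $D$. Then $\pi$ is bijective on points, $X$ is regular, hence smooth because $k$ is algebraically closed, and $D\in H^0(X,T_X)$. We read off (a)--(c) along the way. We use repeatedly that a derivation of a local ring $(R,\mathfrak m)$ maps $\mathfrak m^2$ into $\mathfrak m$.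

\emph{Step 1: points $P\in A\setminus Q$.} Let $R=\mathcal O_{A,P}$, let $m$ be a local equation of $M$, and put $s_0=s/m^p$, $x_0=x/m$. If $P\notin B$, then $s_0$ is a unit, and with $\lambda^p=s_0(P)$ equation \eqref{eq:dlog} gives $\partial(s_0-\lambda^p)=s_0\notin\mathfrak m$, so $s_0-\lambda^p\notin\mathfrak m^2$. If $P\in B$, then $P$ lies on a single component $H$, which is smooth, so $s_0\in\mathfrak m\setminus\mathfrak m^2$. In both cases Lemma~\ref{lem:regular} shows that the integral closure is the regular local ring $S=R[x_0]$. Since $D(R)=0$ and $Dx_0=x_0$, the derivation $D$ preserves $S$, and $D(S)$ generates the ideal $(x_0)$. If $P\notin B$, this is the unit ideal. If $P\in H$, then $S/(x_0)=R/(s_0)=\mathcal O_{H,P}$, so $x_0$ is a local equation of $\widetilde H$, the map $f^{-1}(H\setminus Q)_{\mathrm{red}}\to H\setminus Q$ is an isomorphism, and $f^*H=\operatorname{div}(x_0^p)=p\widetilde H$ near the point over $P$.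

\emph{Step 2: coordinates at $q\in Q$.} Let $H_i=\phi_i^{-1}(c_i)\subset B_i$ be the components through $q$, and let $R=\mathcal O_{A,q}$. Since $g_i$ is a uniformizer at $c_i$, the functions $a=\phi_1^*g_1$ and $b=\phi_2^*g_2$ are local equations of $H_1$ and $H_2$, and $\partial a=0$. Let $t$ be the pullback of a uniformizer of $E$ at $\mathrm{pr}(q)$. Then $\mathfrak m=(a,t)$, and $\partial t$ is a unit because $dt$ is a unit times $\omega_1$. Under $H_1\cong E$ the map $\phi_2|_{H_1}$ is $z\mapsto c_1-F(z)$, which has ramification index $p$. So the image of $b$ in the discrete valuation ring $R/(a)$ is a unit times $t^p$, that is,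
\[
b=\alpha a+\beta t^p,\qquad \alpha,\beta\in R,
\]
with $\beta$ a unit. Also $\alpha$ is a unit, because $b\notin\mathfrak m^2$ and $t^p\in\mathfrak m^2$. Hence $J_q=(a,b)=(a,t^p)$. The blow-up of an ideal generated by a regular sequence of length two is covered by the two charts obtained by adjoining the ratios of the generators, with the evident single relation:
\[
R_1=R[y]/(a-t^py),\qquad R_2=R[r]/(t^p-ar),\qquad y=a/t^p=1/r .
\]
Write $\tau=m^p\tau_0$ with $m\in k(E)$ and $\tau_0$ a unit at $\mathrm{pr}(q)$, and put $x_0=x/m$, so that $x_0^p=\tau_0ab$.

\emph{Step 3: the first chart.} We have $R_1/(t)=k[y]$, and $\sigma^{-1}(q)$ is the line $t=0$. At its point $P$ given by $y=y_0$ the maximal ideal is $(t,y-y_0)$, so $R_{1,P}$ is regular. From $a=t^py$ and $b=t^p(\alpha y+\beta)$ we get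
\[
x_1^p=s_1,\qquad x_1=x_0/t^2,\qquad s_1=\tau_0\,y(\alpha y+\beta).
\]
The image of $s_1$ in $k[y]$ is $\chi(y)=\tau_0(q)\,y\,(\alpha(q)y+\beta(q))$, which has two distinct simple zeros because $\alpha(q),\beta(q)\ne0$. The polynomial $\chi$ also has a critical point, so restriction to the line does not suffice to apply Lemma~\ref{lem:regular}; here $\partial$ helps again. Since $\partial y=\partial a/t^p=0$, the derivation $\partial$ preserves $R_1$, and $\partial s_1=s_1$ by \eqref{eq:dlog}. If $s_1(P)=\lambda^p\ne0$, then $\partial(s_1-\lambda^p)$ is a unit, so $s_1-\lambda^p\notin\mathfrak m_P^2$. If $s_1(P)=0$, then $\chi$ has a simple zero at $y_0$, so $\mathfrak m_P=(s_1,t)$. By Lemma~\ref{lem:regular} the integral closure is the regular local ring $S=R_{1,P}[x_1]$. As in Step 1, $D$ preserves $S$ and its zero scheme is defined by $x_1$.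

The ring $R_1[x_1]/(t)=k[y][U]/(U^p-\chi(y))$ is a domain, because $\chi$ has a simple zero and so is not a $p$-th power in $k(y)$. Hence the part of $\Gamma_q$ in this chart is an integral curve with equation $t=0$. There are three kinds of points on it.
\begin{itemize}
\item Over $y=0$, local parameters are $(x_1,t)$ by Lemma~\ref{lem:regular}, and $y$ is a unit times $x_1^p$. So $a$ is a unit times $x_1^pt^p$ and $b$ is a unit times $t^p$. Thus $\widetilde H_1=\{x_1=0\}$ meets $\Gamma_q$ transversally, and $\widetilde H_2$ does not pass through the point.
\item Over the zero of $\alpha(q)y+\beta(q)$, local parameters are again $(x_1,t)$, and $\alpha y+\beta$ is a unit times $x_1^p$. So $b$ is a unit times $x_1^pt^p$ and $a$ is a unit times $t^p$. Here $\widetilde H_2=\{x_1=0\}$ meets $\Gamma_q$ transversally, and $\widetilde H_1$ does not pass through the point.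
\item At all other points $a$ and $b$ are units times $t^p$ and $x_1$ is a unit, so the point is not on $Y$ and $D$ does not vanish.
\end{itemize}

\emph{Step 4: the second chart.} The points over $q$ with $r\ne0$ lie in the first chart, so only $P\colon a=t=r=0$ is new. The ring $R_{2,P}$ is not regular, and Lemma~\ref{lem:regular} does not apply. Here $b=a\,(\alpha+\beta r)$, so $x_0^p=a^2\theta$ with $\theta=\tau_0(\alpha+\beta r)$ a unit at $P$. As in Example~\ref{ex:p3} we want a $p$-th root of $a$ up to a unit, and we have one of $a^2$. Since $p$ is odd, $e=(p+1)/2$ is an integer with $2e-p=1$. Put $\xi=x_0^e/a$ and $\rho=t/\xi$. Then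
\[
\xi^p=\frac{(a^2\theta)^e}{a^p}=a\theta^e,\qquad
\rho^p=\frac{t^p}{a\theta^e}=r\theta^{-e},\qquad
\xi^2=\frac{x_0\,x_0^p}{a^2}=x_0\theta .
\]
So $S=R_{2,P}[\xi,\rho]\subset K$ is finite over $R_{2,P}$, has dimension $2$, and has fraction field $K$ because $x_0=\xi^2\theta^{-1}$. Every maximal ideal of $S$ lies over $P$, so it contains $a$ and $r$, hence $\xi$ and $\rho$. Conversely $a=\xi^p\theta^{-e}$, $t=\xi\rho$ and $r=\rho^p\theta^e$ lie in $(\xi,\rho)$, so $S/(\xi,\rho)=k$. Therefore $S$ is local with maximal ideal $(\xi,\rho)$; it is regular, hence normal, hence the integral closure of $R_{2,P}$ in $K$. We have $D\xi=e\xi$ and $D\rho=-e\rho$ with $e\ne0$ in $k$, so $D$ preserves $S$ and its zero scheme is the reduced point $(\xi,\rho)$. Near this point $f^{-1}(q)=\{a=t=0\}=\{\xi=0\}$. This is a smooth curve germ, so the point lies in the closure of the curve found in Step 3, and $\Gamma_q$ is integral with local equation $\xi$. Finally $a$ and $b$ are units times $\xi^p$, so the point is not on $Y$.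

Steps 3 and 4 show that $a$ and $b$ vanish to order $p$ along $\Gamma_q$, and with Step 1 this gives (a). Parts (b) and (c) collect the statements made at each point.
\end{proof}

\begin{remark}\label{rem:p2}
Step 4 is the only step that uses $p\ne2$, and it fails for $p=2$. Then $u=x_0/a$ satisfies $u^2=\theta$, and $S'=R_{2,P}[U]/(U^2-\theta)$ is free over $R_{2,P}$, hence Cohen--Macaulay. Away from its closed point it agrees with the regular rings of Steps 1 and 3, since there $u$ is a unit multiple of $x_0$ or of $x_1=uy$. So $S'$ is normal by Serre's criterion, and it is the integral closure. It is not regular, because regularity descends along flat local homomorphisms and $R_{2,P}$ is singular.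
\end{remark}

\section{The canonical divisor}\label{sec:canonical}

The $2$-form $\omega_1\wedge\omega_2$ that trivializes $K_A$ is of no use, since it pulls back to zero. Indeed $ds=d(x^p)=0$ in $\Omega_{K/k}$, so \eqref{eq:dlog} gives $\omega_1=-\Psi\omega_2$ there, and consequently $dh\in K\omega_2$ for all $h\in L$. (We write $\omega_i$ also for the pullbacks.) The forms coming from $A$ span only one direction, and the missing one is given by $dx/x$, which pairs to $1$ with $D$. So we consider
\[
\Theta=\omega_2\wedge\frac{dx}{x}\in\Omega^2_{K/k}.
\]
For $m\in L^*$ we have $d(x/m)/(x/m)=dx/x-dm/m$ with $dm\in K\omega_2$, so $x$ may be replaced by $x/m$ in the definition of $\Theta$.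

\begin{proposition}\label{prop:K}
The form $\Theta$ is nonzero, and $K_X\sim\operatorname{div}\Theta=(p-1)Y+p\,\Gamma$.
\end{proposition}

\begin{proof}
For $S=R[U]/(U^p-h)$ one has $\Omega_S=(S\otimes_R\Omega_R\oplus S\,dU)/(dh)$. Every prime divisor of $X$ other than the $\widetilde H$ and the $\Gamma_q$ contains a point over $A\setminus B$, so it suffices to compute $\Theta$ at three kinds of points. We keep the notation of the proof of Proposition~\ref{prop:local}.

\emph{Over $P\notin B$.} Since $s_0$ is a unit, $ds_0/s_0=\omega_1+\Psi\omega_2$ is regular, so $\Psi\in R$. The relation $ds_0=0$ eliminates $\omega_1$, and $\omega_2,dx_0$ is a basis of $\Omega_S$. As $x_0$ is a unit, $\Theta=x_0^{-1}\omega_2\wedge dx_0$ generates $\Omega_S^2$.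

\emph{Over $P\in H\setminus Q$.} Now $ds_0=s_0\omega_1+\Psi_0\omega_2$ with $\Psi_0=s_0\Psi\in R$. Since $s_0\in\mathfrak m\setminus\mathfrak m^2$, we have $ds_0\notin\mathfrak m\Omega_R$, while $s_0\omega_1\in\mathfrak m\Omega_R$. So $\Psi_0$ is a unit. The relation reads $\omega_2=-\Psi_0^{-1}x_0^p\,\omega_1$, the pair $\omega_1,dx_0$ is a basis of $\Omega_S$, and $\Theta=-\Psi_0^{-1}x_0^{p-1}\,\omega_1\wedge dx_0$. As $x_0$ is a local equation of $\widetilde H$, the order along $\widetilde H$ is $p-1$.

\emph{At a point of $\Gamma_q$ in the first chart with $s_1\ne0$.} Write $ds_1=\kappa\,dt+\kappa'\,dy$ in the basis $dt,dy$ of $\Omega_{R_{1,P}}$. Pairing with $\partial$ gives $s_1=\kappa\,\partial t$, so $\kappa$ is a unit and $dy,dx_1$ is a basis of $\Omega_S$. Since $g_1$ is a uniformizer at $c_1$, the form $\omega_2$ is a unit times $da=d(t^py)=t^p\,dy$. So $\Theta$ is a unit times $t^p\,dy\wedge dx_1$, and the order along $\Gamma_q$ is $p$.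
\end{proof}

\begin{proposition}\label{prop:numbers}
For all $q\in Q$ and all components $H$ of $B$,
\[
\Gamma_q^2=-1,\qquad \widetilde H^2=-\nu_H,\qquad K_X\cdot\Gamma_q=p-2,\qquad K_X\cdot\widetilde H=\nu_H,
\]
and $K_X^2=(p^2-2)N_1N_2$.
\end{proposition}

\begin{proof}
Let $H=\phi_i^{-1}(c)$. The divisor $f^*H$ is the pullback of the point $c$ under $\phi_i\circ f\colon X\to E'$, so it has degree $0$ on every curve contracted by $\phi_i\circ f$, in particular on $\widetilde H$ and on $\Gamma_q$. The $\Gamma_q$ are pairwise disjoint, so Proposition~\ref{prop:local}(a),(b) gives, for $q\in H$,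
\[
0=f^*H\cdot\Gamma_q=p+p\,\Gamma_q^2,\qquad 0=f^*H\cdot\widetilde H=p\widetilde H^2+p\nu_H .
\]
Each $\Gamma_q$ meets exactly two components of $Y$, so Proposition~\ref{prop:K} gives $K_X\cdot\Gamma_q=2(p-1)-p=p-2$ and $K_X\cdot\widetilde H=-(p-1)\nu_H+p\nu_H=\nu_H$. Therefore
\[
K_X^2=(p-1)\sum_H\nu_H+p(p-2)|Q|=\bigl(2(p-1)+p(p-2)\bigr)N_1N_2=(p^2-2)N_1N_2.\qedhere
\]
\end{proof}

\begin{remark}
Adjunction confirms these numbers. For $\widetilde H$ it gives $2p_a-2=0$. For $\Gamma_q$ it gives $2p_a-2=p-3$. Completing the square in $\chi$ turns the equation $x_1^p=\chi(y)$ into that of the rational curve $u^p=v^2$, whose cusp contributes $(p-1)/2$ to the arithmetic genus, and $\Gamma_q$ is smooth at its remaining point; so $p_a(\Gamma_q)=(p-1)/2$.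
\end{remark}

Recall the Nakai--Moishezon criterion: a divisor $\Delta$ on a smooth projective surface is ample if and only if $\Delta^2>0$ and $\Delta\cdot C>0$ for every integral curve $C$.

\begin{proposition}\label{prop:ample}
The divisor $K_X$ is ample.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:numbers}, $K_X^2>0$ and $K_X$ is positive on each $\widetilde H$ and, since $p\ge3$, on each $\Gamma_q$. Let $C$ be any other integral curve. It is not a component of the effective divisor $\operatorname{div}\Theta$, whose support is $f^{-1}(B)$, so $K_X\cdot C\ge0$, with equality only if $C\cap f^{-1}(B)=\emptyset$. Suppose equality holds. Then $f(C)$ is disjoint from $B$, and it is a curve because $f$ is bijective over $A\setminus Q$. For $i=1,2$ the closed irreducible set $\phi_i(f(C))$ misses $\Sigma_i$, so it is a point. Then $(\phi_1,\phi_2)$ is constant on the curve $f(C)$, although it is injective on points. This contradiction shows that $K_X\cdot C>0$.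
\end{proof}

Both families of curves are needed here: the fibers of $\phi_1$ outside $B_1$ are disjoint from $B_1$ and meet $B$ only along $B_2$. Propositions~\ref{prop:uniruled}, \ref{prop:local} and~\ref{prop:ample} answer the question of the introduction and prove parts (1) and (2) of Theorem~\ref{thm:main}.

\section{Vector fields, the second Chern class and lifting}\label{sec:rest}

The remaining assertions follow from the zero scheme of $D$. If $\mathcal V$ is a vector bundle of rank $2$ on a smooth projective surface and $\delta$ is a section whose zero scheme $W$ is finite, then the Koszul complex $0\to\mathcal O\to\mathcal V\to I_W\otimes\det\mathcal V\to0$ is exact and $c_2(\mathcal V)=\deg W$. By Proposition~\ref{prop:local}(c), $D$ comes from a section of $\mathcal V=T_X(-Y)$ with zero scheme $W$ of degree $N_1N_2$. Here $\det\mathcal V=\mathcal O_X(-K_X-2Y)$, and twisting by $Y$ gives the exact sequence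
\begin{equation}\label{eq:koszul}
0\to\mathcal O_X(Y)\to T_X\to I_W(-K_X-Y)\to0 ,
\end{equation}
in which the section $1$ of $\mathcal O_X(Y)$ maps to $D$.

\begin{proposition}\label{prop:rest}
We have $H^0(X,T_X)=kD$ and $c_2(X)=N_1N_2$.
\end{proposition}

\begin{proof}
Since $K_X$ is ample and $Y$ is effective, $(-K_X-Y)\cdot K_X<0$, so $\mathcal O_X(-K_X-Y)$ has no nonzero section. By \eqref{eq:koszul}, $H^0(X,T_X)=H^0(X,\mathcal O_X(Y))$. Let $Y'$ be an effective divisor linearly equivalent to $Y$. The $\widetilde H$ are pairwise disjoint, so $Y'\cdot\widetilde H=\widetilde H^2<0$, and $\widetilde H$ is a component of $Y'$. Hence $Y'-Y$ is effective and linearly equivalent to $0$, so $Y'=Y$. Thus $h^0(X,\mathcal O_X(Y))=1$.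

For the second claim, $c_2(T_X(-Y))=c_2(X)+K_X\cdot Y+Y^2$. By Proposition~\ref{prop:numbers}, $K_X\cdot Y=2N_1N_2$ and $Y^2=-2N_1N_2$. So $c_2(X)=\deg W=N_1N_2$.
\end{proof}

Together with $D^p=D$ and Proposition~\ref{prop:numbers}, this proves parts (3) and (4) of Theorem~\ref{thm:main}. The number $c_2$ is constant in a smooth projective family over a connected base, and $N_1N_2=p^2n_1n_2$ takes infinitely many values, so there are infinitely many deformation types.

Finally, let $W_2(k)=W(k)/p^2$ be the ring of Witt vectors of length two; it is a flat $\mathbb Z/p^2$-algebra with $W_2(k)/p=k$. A \emph{lift} of $X$ to $W_2(k)$ is a flat $W_2(k)$-scheme whose reduction modulo $p$ is $X$. We use the following theorem of Deligne and Illusie \cite[Cor.~2.8]{DI}: if a smooth projective variety $V$ over $k$ of dimension $d\le p$ lifts to $W_2(k)$ and $\mathcal L$ is an ample line bundle on $V$, then $H^j(V,\Omega^i_V\otimes\mathcal L^{-1})=0$ for $i+j<d$. Suppose that $X$ lifts, and take $d=2$, $\mathcal L=\mathcal O_X(K_X)$, $i=1$, $j=0$. The perfect pairing $\Omega^1_X\otimes\Omega^1_X\to\mathcal O_X(K_X)$ identifies $\Omega^1_X\otimes\mathcal L^{-1}$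 with $T_X$, so we obtain $H^0(X,T_X)=0$, contrary to $D\ne0$. Hence $X$ does not lift to $W_2(k)$, and the proof of Theorem~\ref{thm:main} is complete.

\begin{thebibliography}{9}

\bibitem{DI}
Deligne and Illusie,
\emph{Rel\`evements modulo $p^2$ et d\'ecomposition du complexe de de Rham},
Invent. Math. \textbf{89} (1987).

\bibitem{Tziolas}
Nikolaos Tziolas,
\emph{Automorphisms of smooth canonically polarized surfaces in characteristic 2},
arXiv:1408.1291 (2014).

\end{thebibliography}
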